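# Hyperplanes with the largest projection constant and the two-dimensional limit for norm-one projections

## The theorem: $k=2$ in every dimension

All spaces are real. For a normed space $X$ and a closed subspace $Y$, a *projection* of $X$ onto $Y$ is a bounded linear operator $P:X\to Y$ with $P|_Y=\mathrm{id}_Y$, and the *relative projection constant* is
$$\lambda(Y,X)=\inf\{\|P\| : P \text{ a projection of } X \text{ onto } Y\}.$$

**Main Theorem.** Let $n\ge 3$. The largest integer $k$ with $1\le k\le n-1$ such that every $n$-dimensional normed space $X$ that has an $(n-1)$-dimensional subspace $Y$ with $\lambda(Y,X)=2-\frac2n$ also has a $k$-dimensional subspace $Z$ with $\lambda(Z,X)=1$ is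
$$k=2 .$$

The proof goes through an explicit description of the spaces in question. On $\mathbb R^n$ put $f(x)=x_1+\dots+x_n$ and, for $1\le i\le n$,
$$g_i(x)=2x_i-f(x)=x_i-\sum_{j\ne i}x_j,\qquad q(x)=\max_i|g_i(x)|.$$
Let $\mathcal N$ be the set of all norms $\nu$ on $\mathbb R^n$ with $q\le\nu\le\|\cdot\|_1$. We shall prove four statements, always with $n\ge3$.

**Theorem 1.** An $n$-dimensional space $X$ has an $(n-1)$-dimensional subspace $Y$ with $\lambda(Y,X)=2-\frac2n$ if and only if $X$ is isometric to $(\mathbb R^n,\nu)$ for some $\nu\in\mathcal N$, with $Y$ corresponding to $\ker f$.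

**Theorem 2.** Every such $X$ has a $2$-dimensional subspace $Z$ with $\lambda(Z,X)=1$.

**Theorem 3.** For every $n\ge4$ there is such an $X$ with $\lambda(Z,X)>1$ for all subspaces $Z$ with $3\le\dim Z\le n-1$.

**Theorem 4.** Let $n\ge4$ and give $\mathcal N$ the metric $\sup_{\|x\|_1\le1}|\nu(x)-\nu'(x)|$. The set of $\nu\in\mathcal N$ for which $\lambda(Z,(\mathbb R^n,\nu))>1$ whenever $3\le\dim Z\le n-1$ is open and dense in $\mathcal N$. For each such $\nu$ there is $\delta>0$ with $\lambda(Z,(\mathbb R^n,\nu))\ge1+\delta$ for all these $Z$.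

Theorems 2 and 3 give the Main Theorem. Theorem 2 says that $k=2$ has the required property, and $2\le n-1$. For $n=3$ no larger $k$ is allowed. For $n\ge4$, the one space of Theorem 3 rules out every $k\in\{3,\dots,n-1\}$.

Now let us unpack this. A norm-one projection is the best that one can hope for, since a projection onto a nonzero subspace fixes a nonzero vector and so has norm at least $1$. Bohnenblust's bound says that onto a hyperplane of an $n$-dimensional space one can always project with norm at most $2-\frac2n$. We look at the spaces that have a worst possible hyperplane. Such a space must still have some good subspaces: it is known that it always has a plane that is the range of a norm-one projection. The problem, whose source is Tomasz Kobos, "Hyperplanes of finite-dimensional normed spaces with the maximal relative projection constant", arXiv:1411.6214 (2014), asks how large a good proper subspace is guaranteed. The answer does not grow with $n$. Theorem 4 adds that the spaces with no good subspaces in dimensions $3,\dots,n-1$ are typical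 among the extremal ones.

## Minimal projections and the facts from convexity that we use

**Attainment.** In a finite-dimensional $X$ the infimum defining $\lambda(Y,X)$ is attained. A minimizing sequence of projections is bounded in the finite-dimensional space of operators, so a subsequence converges to some $P$. The conditions "$P|_Y=\mathrm{id}_Y$" and "range in $Y$" pass to the limit. Hence, for $Z\ne0$, $\lambda(Z,X)=1$ if and only if there is a projection of norm $1$ onto $Z$.

**Hyperplanes.** If $Y=\ker f$ with $f\neq 0$, every projection onto $Y$ has the form $P_wx=x-f(x)w$ with $f(w)=1$. Indeed $I-P$ vanishes on $\ker f$, so $I-P=f(\cdot)w$, and $f\circ P=0$ forces $f(w)=1$.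

*Example.* In $\ell_1^n$ with $f(x)=\sum x_i$, take $w=\frac1n(1,\dots,1)$. The norm of an operator on $\ell_1^n$ is the largest norm of the image of a unit vector $e_j$, and $\|P_we_j\|_1=\|e_j-w\|_1=(1-\frac1n)+(n-1)\frac1n=2-\frac2n$. So $\lambda(\ker f,\ell_1^n)\le2-\frac2n$; Theorem 1 will show that equality holds.

We also use the following textbook facts.

1. **Separation.** If $K\subset E^*$ is compact, $\dim E<\infty$, and $0\notin\operatorname{conv}K$, then there is $v\in E$ with $\varphi(v)>0$ for all $\varphi\in K$. (The set $\operatorname{conv}K$ is compact.)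
2. **Carathéodory.** A point of the convex hull of a set in a $D$-dimensional space is a convex combination of at most $D+1$ points of the set, and the coefficients may be taken positive.
3. **Facets.** Let $B$ be a bounded set of the form $\{|\varphi_i|\le 1,\ i=1,\dots,s\}$ in a $k$-dimensional space. Its facets ($(k-1)$-dimensional faces) come in pairs $\pm G_1,\dots,\pm G_m$. Each is $B\cap\{h=1\}$ for a unique functional $h$, this $h$ is one of the $\pm\varphi_i$, and $B$ is the set of points where $|h_a|\le1$ for all $a$, where $G_a=B\cap\{h_a=1\}$.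
4. **Null images.** A smooth map from an open subset of $\mathbb R^s$ to $\mathbb R^t$ with $s<t$ has an image of Lebesgue measure zero. (Make it a map on $\mathbb R^s\times\mathbb R^{t-s}$ that ignores the new variables; the image is then that of a null set under a locally Lipschitz map between spaces of equal dimension.)

## The family $\mathcal N$ and its two endpoints

On the standard basis
$$g_i(e_i)=1,\qquad g_i(e_j)=-1\quad(j\ne i),$$
so the matrix $(g_i(e_j))$ is $2I-J$ with $J$ the all-ones matrix. Its eigenvalues are $2-n$ (once) and $2$ ($n-1$ times), so its determinant is $2^{n-1}(2-n)\ne0$. Hence **$g_1,\dots,g_n$ is a basis of $(\mathbb R^n)^*$**, and $q$ is a norm. Since $g_i$ has coefficients $\pm1$, $q\le\|\cdot\|_1$. Note also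
$$\sum_{i=1}^ng_i=2f-nf=(2-n)f. \tag{1}$$

**The two endpoints.** The top element of $\mathcal N$ is $\ell_1^n$. For the bottom element, the map $x\mapsto(g_1(x),\dots,g_n(x))$ is an isometry of $(\mathbb R^n,q)$ onto $\ell_\infty^n$, and by (1) it carries $\ker f$ to the kernel of the sum of coordinates. So the two endpoints of $\mathcal N$ are $\ell_1^n$ and $\ell_\infty^n$. In both of these spaces the coordinate projections give norm-one projections of every rank. These two spaces therefore suggest nothing about a limit at dimension $2$; any obstruction must come from the norms in between.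

**The case $n=3$ by hand.** Up to a global sign there are four sign patterns on three coordinates, and they give the functionals $f,g_1,g_2,g_3$. So $\|x\|_1=\max(q(x),|f(x)|)$. The unit ball of $q$ is a parallelepiped with eight vertices: $\pm e_1,\pm e_2,\pm e_3$ and $\pm(1,1,1)$, as $g_i(1,1,1)=-1$ for all $i$. The octahedron $B_{\ell_1^3}$ is the convex hull of the first six. A norm $\nu\in\mathcal N$ has its unit ball between the two, so it may cut off the two opposite corners $\pm(1,1,1)$ in any convex symmetric way that keeps the other six vertices.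

Now look at the plane $\operatorname{span}(e_1,e_2)$. There $g_1=x_1-x_2$ and $g_3=-(x_1+x_2)$, so $q\ge\max(|x_1-x_2|,|x_1+x_2|)=|x_1|+|x_2|$. Thus $q=\|\cdot\|_1$ on this plane, and *all* norms in $\mathcal N$ agree on it. The same computation holds for every $n\ge3$, and it is what lies behind Theorem 2.

**No $\nu\in\mathcal N$ is strictly convex.** For three distinct indices $i,j,l$ we have $g_l=-1$ on the segment $[e_i,e_j]$, so $1\le q\le\nu\le\|\cdot\|_1=1$ there. Every $\nu\in\mathcal N$ therefore has this segment in its unit sphere. In particular, when we look for a norm with few norm-one projections, we cannot just take a strictly convex one.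

## Proof of Theorem 1: a convex certificate and its equality case

**Necessity.** Let $X$ be $n$-dimensional, $Y=\ker f$ a hyperplane (here $f$ is any nonzero functional on $X$), and $\lambda=\lambda(Y,X)$. We assume for now only that $\lambda>1$. We shall obtain $\lambda\le2-\frac2n$, which is Bohnenblust's bound, and then read off the equality case.

**Step 1: express the minimality of a projection as a linear relation.** By attainment there is $w$ with $f(w)=1$ and $\|P_w\|=\lambda$. Consider the pairs at which this norm is attained: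
$$M=\{(x,g)\in B_X\times B_{X^*}:\ g(x)-f(x)g(w)=\lambda\}.$$
It is compact, and $g(x)-f(x)g(w)=g(P_wx)\le\lambda$ on all of $B_X\times B_{X^*}$.

Claim: no $v\in Y$ has $f(x)g(v)>0$ for all $(x,g)\in M$. Suppose $v$ does. For $s>0$ the vector $w+sv$ is admissible, because $f(w+sv)=1$, and
$$g(P_{w+sv}x)=g(P_wx)-s\,f(x)g(v).$$
By compactness of $M$ there are $\mu>0$ and a neighborhood $U$ of $M$ in $B_X\times B_{X^*}$, open there, with $f(x)g(v)>\mu$ on $U$; on $U$ the expression is at most $\lambda-s\mu$. On the compact complement of $U$ we have $g(P_wx)\le\lambda-\mu'$ for some $\mu'>0$, so the expression is at most $\lambda-\mu'+s\|f\|\|v\|$. For small $s>0$ both bounds are below $\lambda$, so $\|P_{w+sv}\|<\lambda$, a contradiction.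

By separation, $0\in\operatorname{conv}\{f(x)g|_Y:(x,g)\in M\}\subset Y^*$. As $\dim Y^*=n-1$, Carathéodory gives $r\le n$ pairs $(x_i,g_i)\in M$ and $a_i>0$ with $\sum a_i=1$ and $\sum_ia_if(x_i)g_i|_Y=0$. Replacing $(x_i,g_i)$ by $(-x_i,-g_i)$ changes neither membership in $M$ nor $f(x_i)g_i$, so we may assume $f_i:=f(x_i)\ge0$. If $f_i=0$, then $\lambda=g_i(x_i)\le1$, which is excluded. So all $f_i>0$. The functional $\sum a_if_ig_i$ vanishes on $\ker f$, hence
$$\sum_ia_if_ig_i=cf\quad\text{for some }c\in\mathbb R. \tag{2}$$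

**Step 2: turn the relation into inequalities between numbers.** Put
$$t_i=g_i(x_i)\in[-1,1],\qquad S=\sum a_if_i,\qquad F=\sum f_i,\qquad\theta=\frac SF.$$
Multiply $t_i-f_ig_i(w)=\lambda$ by $a_i$ and add. By (2) and $f(w)=1$,
$$\lambda=\sum_ia_it_i-c. \tag{3}$$
Next evaluate (2) at $x_j$ and use $g_i(x_j)\ge-1$ for $i\ne j$:
$$cf_j=a_jf_jt_j+\sum_{i\ne j}a_if_ig_i(x_j)\ge a_jf_jt_j-(S-a_jf_j),$$
that is,
$$-cf_j\le S-a_jf_j(1+t_j),\qquad\text{with equality iff }g_i(x_j)=-1\text{ for all }i\ne j, \tag{4}$$
because the weights $a_if_i$ are positive.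

**Step 3: two ways of averaging (4).** We need two estimates, one good for small $\theta$ and one good for large $\theta$.

*(A)* Sum (4) over $j$: $-cF\le(r-1)S-\sum a_jf_jt_j$. Divide by $F$ and insert into (3):
$$\lambda\le\sum_ja_j\Bigl(1-\frac{f_j}F\Bigr)t_j+(r-1)\theta\le\sum_ja_j\Bigl(1-\frac{f_j}F\Bigr)+(r-1)\theta=1+(r-2)\theta .$$

*(B)* Multiply (4) by $a_j$ and sum: $-cS\le S-\sum a_j^2f_j(1+t_j)$. Divide by $S$ and insert into (3):
$$\lambda\le\sum_ja_j\Bigl(1-\frac{a_jf_j}S\Bigr)t_j+1-\frac1S\sum_ja_j^2f_j\le2-\frac2S\sum_ja_j^2f_j\le2-2\theta .$$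
The middle inequality uses $t_j\le1$ and $a_jf_j\le S$. The last one is Cauchy–Schwarz:
$$S^2=\Bigl(\sum\sqrt{f_j}\cdot a_j\sqrt{f_j}\Bigr)^2\le F\sum a_j^2f_j.$$

If $r=1$, then $a_1=1$ and $\theta=1$, and (B) gives $\lambda\le0$, impossible. So $r\ge2$. If $\theta\le\frac1r$, (A) gives $\lambda\le2-\frac2r$; if $\theta>\frac1r$, (B) gives $\lambda<2-\frac2r$. In all cases $\lambda\le2-\frac2r\le2-\frac2n$. When $\lambda\le1$ this bound is trivial, so Bohnenblust's bound is proved.

**Step 4: the equality case.** From now on $\lambda=2-\frac2n$, which is greater than $1$ since $n\ge3$, so the above applies. Then $r=n$. If $\theta<\frac1n$, (A) gives $\lambda\le1+(n-2)\theta<2-\frac2n$ because $n-2>0$; if $\theta>\frac1n$, (B) gives $\lambda<2-\frac2n$. So $\theta=\frac1n$, both final bounds equal $\lambda$, and every inequality in (A) and (B) is an equality. We collect what this says.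

* Equality in Cauchy–Schwarz: $(a_j\sqrt{f_j})$ is proportional to $(\sqrt{f_j})$, so all $a_j$ are equal, $a_j=\frac1n$.
* Equality in the second inequality of (A): $\sum a_j(1-\frac{f_j}F)(1-t_j)=0$. Since $f_j<F$, all $t_j=1$.
* Equality in the first inequality of (A): equality in (4) for each $j$, so $g_i(x_j)=-1$ for $i\ne j$.
* Then (3) gives $c=1-\lambda=-(1-\frac2n)$. As $S=\theta F=\frac Fn$, equality in (4) reads $(1-\frac2n)f_j=\frac Fn-\frac2nf_j$, so $f_j=\frac Fn$ for all $j$.

Multiply $f$ by a positive constant so that $f_j=1$ for all $j$; this does not change $Y$.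

**Step 5: read off the coordinates.** The $n\times n$ matrix $(g_i(x_j))=2I-J$ is invertible, so $x_1,\dots,x_n$ is a basis of $X$. Identify $x_j$ with $e_j$. Then $f$ becomes $\sum x_i$ and $g_i$ becomes the functional of the same name defined at the beginning. Since $\|x_j\|\le1$, the norm is at most $\|\cdot\|_1$. Since $\|g_i\|\le1$, it is at least $|g_i|$ for each $i$, hence at least $q$. So the norm is in $\mathcal N$ and $Y=\ker f$.

**Sufficiency.** Let $\nu\in\mathcal N$ and let $P=I-f(\cdot)w$, $f(w)=1$, be any projection onto $\ker f$. We bound $\|P\|$ below by testing on the pairs $(e_i,g_i)$. As $\nu(e_i)\le1$ and $|g_i|\le q\le\nu$, we have $g_i(Pe_i)\le\|P\|$. As $f(e_i)=1$, $Pe_i=e_i-w$, and by (1)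
$$n\|P\|\ge\sum_ig_i(e_i)-\sum_ig_i(w)=n-(2-n)f(w)=2n-2 .$$
So $\lambda(\ker f,(\mathbb R^n,\nu))\ge2-\frac2n$, and Bohnenblust's bound gives equality. $\square$

## Proof of Theorem 2: planes where two of the $g_i$ are coordinates

We want a projection that works for all $\nu\in\mathcal N$ at once. If $P$ is controlled by functionals among the $g_i$, and the unit ball that they define on the range has its vertices in the $\ell_1$ ball, then $\nu(Px)\le q(x)\le\nu(x)$ will follow from $q\le\nu\le\|\cdot\|_1$ alone.

**Step 1: choose the plane.** Let $\nu\in\mathcal N$, $i\ne j$, take $p\in\operatorname{conv}\{e_i,-e_j\}$ and $u\in\operatorname{conv}\{e_l:l\ne i,j\}$, which is possible as $n\ge3$, and let $Z=\operatorname{span}(p,u)$. (The plane $\operatorname{span}(e_1,e_2)$ is the case $i=1$, $j=3$, $p=e_1$, $u=e_2$.) The pair $(g_i,g_j)$ has the value $(1,-1)$ at both $e_i$ and $-e_j$, and the value $(-1,-1)$ at each $e_l$, $l\ne i,j$. So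
$$(g_i,g_j)(p)=(1,-1),\qquad(g_i,g_j)(u)=(-1,-1).$$
These two vectors of $\mathbb R^2$ are independent. So $\dim Z=2$ and $(g_i,g_j)$ is a coordinate system on $Z$.

**Step 2: project by keeping the two coordinates.** For $x\in\mathbb R^n$ let $Px$ be the point of $Z$ with $g_i(Px)=g_i(x)$ and $g_j(Px)=g_j(x)$. This is a projection onto $Z$. In the coordinates $(g_i,g_j)$ the set $\{z\in Z:|g_i(z)|\le1,\ |g_j(z)|\le1\}$ is the square with vertices $(\pm1,\pm1)$, that is, the parallelogram with vertices $\pm p,\pm u$. As $\nu(p)\le\|p\|_1=1$ and $\nu(u)\le\|u\|_1=1$, the norm $\nu$ is at most $1$ on it. By homogeneity,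
$$\nu(Px)\le\max(|g_i(x)|,|g_j(x)|)\le q(x)\le\nu(x).$$
So $\|P\|=1$ and $\lambda(Z,(\mathbb R^n,\nu))=1$. With Theorem 1 this proves Theorem 2. $\square$

## Three of the $g_i$ as coordinates: where the construction breaks

The natural next try is the same construction with three functionals. Let $\dim Z=3$ and let $g_1,g_2,g_3$ be coordinates on $Z$. For $\tau\in\{\pm1\}^3$ let $z_\tau\in Z$ be the point with $g_a(z_\tau)=\tau_a$. To repeat the argument for all $\nu\in\mathcal N$ we need $\|z_\tau\|_1\le1$ for the eight vertices. The next lemma shows that this fails. It allows an error $\varepsilon$, which we need later.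

**Lemma 5.** Let $i,j,l$ be distinct indices and $\varepsilon\ge0$. If $g_i(x)=1$, $g_j(x)=g_l(x)=-1$ and $\|x\|_1\le1+\varepsilon$, then $\|x-e_i\|_1\le2\varepsilon$.

*Proof.* Let $(i,j,l)=(1,2,3)$. From $g_1-g_2=2(x_1-x_2)$ we get $x_1-x_2=1$, and likewise $x_1-x_3=1$. So $x_2=x_3=s$ and $x_1=1+s$ for some $s$. Then $f(x)=2x_1-g_1(x)=1+2s$, and therefore $\sum_{m\ge4}x_m=1+2s-(1+3s)=-s$. Hence
$$\|x\|_1\ge|1+s|+2|s|+|s|\ge1+2|s|,$$
so $|s|\le\varepsilon/2$. Also $\sum_{m\ge4}|x_m|\le1+\varepsilon-|1+s|-2|s|\le\varepsilon-|s|$. Altogether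
$$\|x-e_1\|_1=3|s|+\sum_{m\ge4}|x_m|\le\varepsilon+2|s|\le2\varepsilon.\qquad\square$$

Apply this with $\varepsilon=0$ to the eight vertices. The three vertices $z_{(+,-,-)},z_{(-,+,-)},z_{(-,-,+)}$ must be $e_1,e_2,e_3$. Comparing coordinates $(g_1,g_2,g_3)$, the vertex $z_{(-,-,-)}$ is their sum, $e_1+e_2+e_3$, which has $\ell_1$-norm $3$, not $\le1$. So the construction breaks exactly at the vertex $(-,-,-)$.

This is not yet a proof of Theorem 3, because a norm-one projection need not be built from the $g_i$. In $\ell_1^n$ the coordinate projection onto $\operatorname{span}(e_1,e_2,e_3)$ has norm one, and it owes this to other facets of the $\ell_1$ ball. The task is now clear: **find $\nu\in\mathcal N$, close to $\|\cdot\|_1$, for which every norm-one projection of rank between $3$ and $n-1$ must be built from the $g_i$ as above.** Then Lemma 5, with a small $\varepsilon$, finishes.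

Since $\nu\ge q$ is required, we look for $\nu=\max(q,N)$, where $N\le\|\cdot\|_1$ is a norm close to $\|\cdot\|_1$. We want $N$ to be of no use to a norm-one projection. Strict convexity of $N$ is a sensible first wish, because it keeps $N$ out of the facets. But it is not enough for our purpose. Suppose $P$ has $\nu$-norm one, with range $Z$ and kernel $W$. For $z\in Z$, $w\in W$ and real $t$,
$$\nu(z+tw)\ge\nu(P(z+tw))=\nu(z). \tag{5}$$
At a point $z\in Z$ where $N(z)>q(z)$, (5) says that $N(z+tw)$ has a local minimum at $t=0$, and if $\Phi=N^d$ is differentiable this means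
$$D\Phi(z)w=0\qquad(w\in W).$$
Nothing in strict convexity or smoothness forbids this. For $\Phi(x)=\sum x_i^d$ with $d$ even, $D\Phi(z)w=d\sum z_i^{d-1}w_i$ is zero for all $z\in Z$, $w\in W$ whenever $Z$ and $W$ are complementary coordinate subspaces.

What gets past this point is to take $\Phi$ a *generic polynomial* of high degree. If $\Phi$ is a polynomial, the condition on a small open piece of $Z$ spreads to all of $Z$. And the condition on all of $Z$ is so restrictive, when the degree is large, that a dimension count excludes it for almost every $\Phi$.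

## Polynomial norms that no decomposition splits

**Definition.** A homogeneous polynomial $\Phi$ on $\mathbb R^n$ is *bad* if for some $2\le k\le n-1$ there is a decomposition $\mathbb R^n=Z\oplus W$ with $\dim Z=k$ and $D\Phi(z)w=0$ for all $z\in Z$, $w\in W$.

*Examples.* The polynomial $\sum x_i^d$ with $d$ even is bad, as we just saw. Every positive definite quadratic form $x^TAx$ is bad: for any $Z$ take $W=\{w:z^TAw=0\ \forall z\in Z\}$, since $D\Phi(z)w=2z^TAw$. So low degree is of no use, and the degree below will exceed $n^2$.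

**Lemma 6.** Let $\nu$ be a norm on $\mathbb R^n$, $n\ge3$, and $0<\eta<1$. There is a strictly convex norm $N$ with $(1-\eta)\nu\le N\le\nu$ such that, for some even $d\ge4$, $\Phi=N^d$ is a homogeneous polynomial of degree $d$ that is not bad.

Here strictly convex means: $N(a),N(b)\le1$ and $a\ne b$ imply $N(\frac{a+b}2)<1$.

*Proof.*

**Step 1: a first polynomial close to $\nu^d$.** Take a finite $\frac\eta2$-net $\varphi_1,\dots,\varphi_M$ of the unit sphere of the dual norm. Given $x$, choose $\varphi$ of dual norm $1$ with $\varphi(x)=\nu(x)$ and $\varphi_j$ within $\frac\eta2$ of $\varphi$. Then $\varphi_j(x)\ge(1-\frac\eta2)\nu(x)$. So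
$$\Bigl(1-\frac\eta2\Bigr)\nu\le\max_j|\varphi_j|\le\nu .$$
Let $|\cdot|$ be the Euclidean norm and $\kappa>0$ with $\kappa|x|\le\nu(x)$. Choose an even $d>n^2$ so large that
$$(4(M+1))^{-1/d}\Bigl(1-\frac\eta2\Bigr)\ge1-\eta ,$$
which is possible because the left side tends to $1-\frac\eta2>1-\eta$. Let $V$ be the space of homogeneous polynomials of degree $d$ on $\mathbb R^n$, and
$$\Phi_0=\sum_{j=1}^M\varphi_j^d+\kappa^d|x|^d\in V .$$
Then
$$\Bigl(\bigl(1-\tfrac\eta2\bigr)\nu\Bigr)^d\le\Phi_0\le(M+1)\nu^d. \tag{6}$$

**Step 2: all polynomials near $\Phi_0$ are convex and comparable to it.** The Hessian of $\varphi_j^d$ is $d(d-1)\varphi_j^{d-2}$ times the matrix of $\varphi_j^2$, hence positive semidefinite. The Hessian of $|x|^d$ is $d|x|^{d-2}\bigl(I+(d-2)\frac{xx^T}{|x|^2}\bigr)$, positive definite for $x\ne0$. So the Hessian of $\Phi_0$ is positive definite off $0$; also $\Phi_0>0$ off $0$. On the Euclidean sphere, which is compact, the lowest eigenvalue of this Hessian and the values of $\Phi_0$ are bounded below by positive constants. So every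 $\Phi\in V$ sufficiently close to $\Phi_0$ has, on the sphere and by homogeneity everywhere off $0$, a positive definite Hessian, and $\frac12\Phi_0\le\Phi\le2\Phi_0$.

**Step 3: bad polynomials form a null set in $V$.** Fix $2\le k\le n-1$ and let
$$V_k=\{\Psi\in V:\ \partial_j\Psi(x_1,\dots,x_k,0,\dots,0)\equiv0\text{ for }j=k+1,\dots,n\}.$$
On the subspace $x_{k+1}=\dots=x_n=0$, only the monomials $x^\alpha x_j$, with $x^\alpha$ of degree $d-1$ in $x_1,\dots,x_k$, contribute to $\partial_j\Psi$. So $V_k$ is given by the vanishing of the coefficients of these monomials, for $j>k$. There are $\binom{d+k-2}{k-1}$ choices of $x^\alpha$, and so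
$$\operatorname{codim}V_k=(n-k)\binom{d+k-2}{k-1}\ge d+k-2\ge d>n^2 .$$
The first inequality holds since $\binom Lm\ge L$ for $1\le m\le L-1$, and here $L=d+k-2$, $m=k-1\ge1$, $L-m=d-1\ge1$.

Now let $\Phi\in V$ be bad with decomposition $Z\oplus W$, $\dim Z=k$. Choose an invertible linear $T$ that maps $\operatorname{span}(e_1,\dots,e_k)$ onto $Z$ and $\operatorname{span}(e_{k+1},\dots,e_n)$ onto $W$. Put $\Psi=\Phi\circ T$. For $x\in\operatorname{span}(e_1,\dots,e_k)$ and $j>k$ we have $\partial_j\Psi(x)=D\Phi(Tx)(Te_j)=0$. So $\Psi\in V_k$ and $\Phi=\Psi\circ T^{-1}$. Thus all polynomials in $V$ that are bad for this $k$ lie in the image of the smooth map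
$$GL_n(\mathbb R)\times V_k\to V,\qquad(A,\Psi)\mapsto\Psi\circ A .$$
Its source has dimension $n^2+\dim V-\operatorname{codim}V_k<\dim V$. By fact 4 the image is a null set. The union over $k=2,\dots,n-1$ is still null.

**Step 4: extract the norm.** By Step 3 there is a $\Phi\in V$ that is not bad and is close enough to $\Phi_0$ for Step 2. On a segment from $a$ to $b\ne a$, the second derivative of $t\mapsto\Phi(a+t(b-a))$ is positive, except possibly at the one value of $t$ where the segment meets the origin; there it is $0$ since $d\ge4$. So the first derivative is strictly increasing and $\Phi$ is a strictly convex function. Put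
$$N=\Bigl(\frac{\Phi}{2(M+1)}\Bigr)^{1/d}.$$
As $d$ is even, $N$ is even and absolutely homogeneous. It is positive off $0$, and its unit ball $\{\Phi\le2(M+1)\}$ is convex. So $N$ is a norm, and strict convexity of $\Phi$ gives $N(\frac{a+b}2)<1$ whenever $N(a),N(b)\le1$, $a\ne b$. By (6), $N^d\le\frac{2\Phi_0}{2(M+1)}\le\nu^d$, and
$$N\ge\Bigl(\frac{\Phi_0}{4(M+1)}\Bigr)^{1/d}\ge(4(M+1))^{-1/d}\Bigl(1-\frac\eta2\Bigr)\nu\ge(1-\eta)\nu .$$
Finally $N^d$ is a positive multiple of $\Phi$, so it is not bad, and $d>n^2\ge9$ gives $d\ge4$. $\square$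

## Norm-one projections for $\max(q,N)$ have parallelepiped ranges

Now we show that for such an $N$ a norm-one projection is forced to be built from the $g_i$.

**Proposition 7.** Let $N\le\|\cdot\|_1$ be a strictly convex norm on $\mathbb R^n$ such that $\Phi=N^d$ is a homogeneous polynomial that is not bad, and let $\nu=\max(q,N)\in\mathcal N$. Let $P$ be a projection of $\nu$-norm $1$ onto $Z$, with $3\le k=\dim Z\le n-1$. Then there are a basis $z_1,\dots,z_k$ of $Z$, with dual basis $h_1,\dots,h_k\in Z^*$, and distinct indices $i_1,i_2,i_3$ such that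
$$\nu(z)=\max_a|h_a(z)|\quad(z\in Z),\qquad g_{i_a}|_Z=h_a\quad(a=1,2,3).$$
In particular, for $\tau\in\{\pm1\}^k$ and $z_\tau:=\sum_a\tau_az_a$ we have $\nu(z_\tau)=1$ and $g_{i_a}(z_\tau)=\tau_a$ for $a\le3$.

*Proof.* Let $W=\ker P$, so $\mathbb R^n=Z\oplus W$ and (5) holds.

**Step 1: $N$ plays no role on $Z$, that is, $\nu=q$ on $Z$.** Otherwise $O=\{z\in Z:N(z)>q(z)\}$ is a nonempty open subset of $Z$. Let $z\in O$ and $w\in W$. For small $|t|$ still $N(z+tw)>q(z+tw)$, so $\nu(z+tw)=N(z+tw)$, and by (5) this is minimal at $t=0$. Then $\Phi(z+tw)=N(z+tw)^d$ is minimal at $t=0$ among small $|t|$, so $D\Phi(z)w=0$. For fixed $w$, $z\mapsto D\Phi(z)w$ is a polynomial on $Z$ that vanishes on the nonempty open set $O$, hence on all of $Z$. So $\Phi$ is bad, a contradiction.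

**Step 2: set up the facets of the section.** By Step 1
$$B_Z:=\{z\in Z:\nu(z)\le1\}=\{z\in Z:|g_i(z)|\le1\ \forall i\}$$
is a polytope. Let $\pm G_1,\dots,\pm G_m$ be its facets, $G_a=B_Z\cap\{h_a=1\}$ with $h_a\in Z^*$. Then $B_Z=\{|h_a|\le1\ \forall a\}$ is bounded, so the $h_a$ span $Z^*$, and $m\ge k$. Let
$$S_a=\{i:\ g_i|_Z=\sigma_ih_a\text{ for some }\sigma_i\in\{1,-1\}\}.$$
Each $S_a$ is nonempty, since a facet is cut out by one of the $\pm g_i$. They are pairwise disjoint, since $i\in S_a\cap S_b$ would give $h_a=\pm h_b$, so $G_a=\pm G_b$ and $a=b$.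

**Step 3: near the middle of a facet only the $g_i$ with $i\in S_a$ matter.** Fix $a$ and a point $z$ in the relative interior of $G_a$.

* If $i\notin S_a$, then $|g_i(z)|<1$. Suppose $\sigma g_i(z)=1$ with $\sigma=\pm1$. Then $\sigma g_i\le1$ on $G_a$, with equality at a relative interior point, so $\sigma g_i=1$ on $G_a$. The affine hull of $G_a$ is the hyperplane $\{h_a=1\}$ of $Z$, so $\sigma g_i=1$ on $\{h_a=1\}$, which means $\sigma g_i|_Z=h_a$ and $i\in S_a$, a contradiction.
* $N(z)<1$. As $\dim G_a=k-1\ge1$, $z$ is the midpoint of two distinct points of $G_a$, at which $N\le\nu\le1$. Strict convexity of $N$ gives the claim.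

For $i\in S_a$ we have $\sigma_ig_i(z)=h_a(z)=1$. So in a neighborhood of $z$ in the whole space $\mathbb R^n$,
$$\nu=\max_{i\in S_a}\sigma_ig_i .$$

**Step 4: each facet pair contributes a functional that vanishes on $W$.** Let $w\in W$. For small $t>0$, (5) gives
$$1=\nu(z)\le\nu(z+tw)=1+t\max_{i\in S_a}\sigma_ig_i(w),$$
so $\max_{i\in S_a}\sigma_ig_i(w)\ge0$. This holds for all $w\in W$. By separation (applied to $w\mapsto-w$), $0\in\operatorname{conv}\{\sigma_ig_i|_W:i\in S_a\}$ in $W^*$. That is, there are $c_i\ge0$ with $\sum_{i\in S_a}c_i=1$ such that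
$$\theta_a=\sum_{i\in S_a}c_i\sigma_ig_i\quad\text{vanishes on }W.$$

**Step 5: count.** The $g_i$ form a basis of $(\mathbb R^n)^*$. So each $\theta_a$ is nonzero, and as the $S_a$ are disjoint, $\theta_1,\dots,\theta_m$ are linearly independent. They lie in the annihilator of $W$, which has dimension $n-\dim W=k$. Hence $m\le k$, and so $m=k$. Thus $h_1,\dots,h_k$ is a basis of $Z^*$, and $\nu(z)=\max_a|h_a(z)|$ on $Z$. Pick $i_a\in S_a$ for $a=1,2,3$; these are distinct. Replace $h_a$ by $-h_a$ where needed, so that $g_{i_a}|_Z=h_a$. Let $(z_a)$ be the basis of $Z$ dual to $(h_a)$. Then $h_a(z_\tau)=\tau_a$, and the last statement follows. $\square$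

Note where $k\ge3$ and $k\le n-1$ enter. We need three facet pairs to choose $i_1,i_2,i_3$, and we need that $\Phi$ has no bad decomposition with this $k$.

## Proof of Theorem 3: the cube inside an almost-$\ell_1$ ball

Let $n\ge4$. Apply Lemma 6 to $\|\cdot\|_1$ with $\eta=\frac15$. This gives $N$ with $N\le\|\cdot\|_1\le\frac54N$. Let $\nu=\max(q,N)$. Then $\nu\in\mathcal N$, and by Theorem 1 the space $X=(\mathbb R^n,\nu)$ has $\lambda(\ker f,X)=2-\frac2n$.

Suppose some $Z$ with $3\le k=\dim Z\le n-1$ is the range of a norm-one projection. Take the data of Proposition 7. From here on we use only $q$, $\|\cdot\|_1$ and the two-sided bound on $N$. These are not affected by a permutation of the coordinates (the polynomial $N^d$ changes, but not the bound), so we may assume $i_a=a$ for $a=1,2,3$. For all $\tau\in\{\pm1\}^k$,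
$$\|z_\tau\|_1\le\tfrac54N(z_\tau)\le\tfrac54\nu(z_\tau)=1+\varepsilon,\quad\varepsilon=\tfrac14,\qquad g_a(z_\tau)=\tau_a\ (a\le3).$$
So Lemma 5 applies to every $z_\tau$ in which exactly one of $\tau_1,\tau_2,\tau_3$ is $+1$, and puts it within $2\varepsilon=\frac12$ of a basis vector.

**Case $k\ge4$: the vertices are too close together.** Put $u=\sum_{a\ge4}z_a$. Both $z_1-z_2-z_3+u$ and $z_1-z_2-z_3-u$ are of the form $z_\tau$, and both are within $2\varepsilon$ of $e_1$. So $\|2u\|_1\le4\varepsilon=1$, that is $\|u\|_1\le\frac12$. But $\|u\|_1\ge\nu(u)\ge|h_4(u)|=1$, a contradiction.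

**Case $k=3$: the vertex $(-,-,-)$ is too far out.** The points $z_1-z_2-z_3$, $-z_1+z_2-z_3$, $-z_1-z_2+z_3$ are within $2\varepsilon$ of $e_1,e_2,e_3$ respectively. Their sum is $-z_1-z_2-z_3=z_{(-,-,-)}$, so
$$\|z_{(-,-,-)}\|_1\ge\|e_1+e_2+e_3\|_1-6\varepsilon=3-\tfrac32=\tfrac32>\tfrac54 ,$$
a contradiction.

So no such $Z$ exists: $\lambda(Z,X)>1$ whenever $3\le\dim Z\le n-1$. $\square$

This also completes the proof of the Main Theorem.

## Proof of Theorem 4: openness by compactness, density by perturbation

Let $n\ge4$ and let $\mathcal G\subset\mathcal N$ be the set of $\nu$ for which $\lambda(Z,(\mathbb R^n,\nu))>1$ whenever $3\le\dim Z\le n-1$.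

**Step 1: limits of almost norm-one projections.** Let $\nu_j\to\nu$ in $\mathcal N$, and let $P_j$ be projections of rank in $\{3,\dots,n-1\}$ with $\|P_j\|_{\nu_j}\to1$. We show that $\nu$ has a norm-one projection with rank in this range. Since
$$q(P_jx)\le\nu_j(P_jx)\le\|P_j\|_{\nu_j}\nu_j(x)\le\|P_j\|_{\nu_j}\|x\|_1,$$
the $P_j$ are bounded. Pass to a subsequence with constant rank $k$ and $P_j\to P$. Then $P^2=P$ and $\operatorname{rank}P=\operatorname{tr}P=\lim\operatorname{tr}P_j=k$. As $\nu_j\to\nu$ uniformly on bounded sets, $\nu(Px)=\lim\nu_j(P_jx)\le\lim\|P_j\|_{\nu_j}\nu_j(x)=\nu(x)$. So $\|P\|_\nu=1$.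

**Step 2: $\mathcal G$ is open, and the gap $\delta$ exists.** If $\nu_j\in\mathcal N\setminus\mathcal G$ and $\nu_j\to\nu \in\mathcal N$, take $P_j$ with $\|P_j\|_{\nu_j}=1$; Step 1 gives $\nu\notin\mathcal G$. So the complement of $\mathcal G$ is closed. Now fix $\nu\in\mathcal G$. If there were no $\delta$, there would be subspaces $Z_j$ with $3\le\dim Z_j\le n-1$ and $\lambda(Z_j,(\mathbb R^n,\nu))\to1$. Step 1 with $\nu_j=\nu$ and $P_j$ minimal projections onto $Z_j$ gives $\nu\notin\mathcal G$, a contradiction.

**Step 3: density, the approximating norms.** Let $\nu_0\in\mathcal N$ and $0<\delta<1$. First add a little of $\|\cdot\|_1$, so that equality cases become visible in the $\ell_1$-norm: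
$$\nu_1=(1-\delta)\nu_0+\delta\|\cdot\|_1\in\mathcal N .$$
Its distance to $\nu_0$ is $\delta\sup_{\|x\|_1\le1}(\|x\|_1-\nu_0(x))\le\delta$. For $r\ge2$ take from Lemma 6 a norm $N_r$ with $(1-\frac1r)\nu_1\le N_r\le\nu_1$, and put $\nu^{(r)}=\max(q,N_r)\in\mathcal N$. As $q\le\nu_1$, we have $(1-\frac1r)\nu_1\le\nu^{(r)}\le\nu_1$, so $\nu^{(r)}\to\nu_1$. It is enough to show that $\nu^{(r)}\in\mathcal G$ for all large $r$.

**Step 4: density, passing to the limit in Proposition 7.** Suppose $\nu^{(r)}\notin\mathcal G$ for infinitely many $r$. Proposition 7 gives $k$, indices and bases $z^{(r)}_a$ for these $r$. Pass to a subsequence on which $k$ and the three indices are constant. After a permutation of the coordinates, which preserves $q$, $\|\cdot\|_1$ and $\mathcal N$, the indices are $i_a=a$. Since $q(z_a^{(r)})\le\nu^{(r)}(z_a^{(r)})=1$, the vectors are bounded, and along a further subsequence $z_a^{(r)}\to z_a$ for $a\le k$. Put $z_\tau=\sum\tau_az_a$. As $\nu^{(r)}\to\nu_1$ uniformly on bounded sets, in the limit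
$$\nu_1(z_\tau)=1,\qquad g_a(z_\tau)=\tau_a\ (a\le3),\qquad\nu_1(z_a)=1\ (a\le k)$$
for all $\tau\in\{\pm1\}^k$. Now $\nu_0(z_\tau)\ge q(z_\tau)\ge|g_1(z_\tau)|=1$, and
$$(1-\delta)\nu_0(z_\tau)+\delta\|z_\tau\|_1=1 ,$$
so $\|z_\tau\|_1\le1$. Thus Lemma 5 applies with $\varepsilon=0$.

* If $k\ge4$: $z_\tau=e_1$ for all $\tau$ with $(\tau_1,\tau_2,\tau_3)=(+,-,-)$. Changing only $\tau_4$ gives $2z_4=0$, contradicting $\nu_1(z_4)=1$.
* If $k=3$: $z_{(-,-,-)}=z_{(+,-,-)}+z_{(-,+,-)}+z_{(-,-,+)}=e_1+e_2+e_3$, whose $\ell_1$-norm is $3>1$, a contradiction.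

So $\nu^{(r)}\in\mathcal G$ for all large $r$, and $\mathcal G$ is dense. $\square$

**Corollary 8.** Let $n\ge4$. For $\nu$ in the open dense set $\mathcal G$, the norm-one projections of $(\mathbb R^n,\nu)$ have exactly the ranks $1$, $2$ and $n$.

*Proof.* The identity has rank $n$. Rank $2$ occurs by Theorem 2. Rank $1$ occurs by Hahn–Banach: if $\nu(z)=1$ and $\varphi$ is a functional of dual norm $1$ with $\varphi(z)=1$, then $x\mapsto\varphi(x)z$ is a projection of norm $1$. Ranks $3,\dots,n-1$ do not occur, by the definition of $\mathcal G$. $\square$
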